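\title{Finite groups with center of order four all of whose automorphisms are central}

\begin{abstract}
An automorphism $\alpha$ of a group $G$ is central if $g^{-1}\alpha(g)$ lies in the center of $G$ for every $g\in G$. We show that there are infinitely many finite groups with center of order $4$ all of whose automorphisms are central, and we classify them. The nonabelian ones are $2$-groups described by pairs of quadratic forms over $\mathbb F_2$, and their isomorphism classes correspond to the $\operatorname{GL}_2(\mathbb F_2)$-orbits of certain binary forms over $\mathbb F_2$ with trivial stabilizer. A nonabelian group of this kind and of order $2^m$ exists if and only if $m=7$ or $m\ge 9$; it is unique for $m=7$ and for $m=10$.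
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with center $\zeta G$. An automorphism $\alpha$ of $G$ is \emph{central} if $g^{-1}\alpha(g)\in\zeta G$ for all $g\in G$. If $c_g$ denotes conjugation by $g$, then $\alpha c_g\alpha^{-1}=c_{\alpha(g)}$, so $\alpha$ is central exactly when it commutes with every inner automorphism. We answer the following question, which comes from \cite{Bors}.

\begin{quote}
\emph{Are there infinitely many pairwise non-isomorphic finite groups $G$ with $|\zeta G|=4$ all of whose automorphisms are central?}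
\end{quote}

A central automorphism moves each element only inside its coset of $\zeta G$. If all automorphisms are central, then $\operatorname{Aut}(G)$ acts trivially on $G/\zeta G$ and every $\operatorname{Aut}(G)$-orbit on $G$ has at most $|\zeta G|$ elements. For abelian groups the condition is empty, which gives the examples $C_4$ and $C_2^2$. The question asks for arbitrarily large groups with a very small center and with no symmetry at all on the central quotient. Inner automorphisms must be central, so $G'\le\zeta G$. Hence a trivial center forces $G=1$, and a center of order $2$ forces $G=C_2$ (Remark~\ref{rem:order2}).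

A count suggests why order $4$ is the interesting case. Suppose that $\zeta G$ and $V=G/\zeta G\cong\mathbb F_2^n$ are elementary abelian. Squaring in $G$ is then a tuple of quadratic forms on $V$, one form for each coordinate of $\zeta G$, and we look for tuples that no element of $\operatorname{GL}(V)$ other than $1$ preserves. The group $\operatorname{GL}(V)$ has between $2^{n^2}/4$ and $2^{n^2}$ elements, because $\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\bigl(1-\sum_{i\ge3}2^{-i}\bigr)>\frac14$. There are $2^{n(n+1)/2}$ single forms, far too few to contain a free orbit when $n$ is large. There are $2^{n^2+n}$ pairs of forms. The leading terms of the exponents now agree, and the count leaves room for free orbits, but only by a factor of about $2^n$. One guesses that the answer is yes and that it depends on the finer structure of pairs of forms. Both guesses are correct.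

\begin{theorem}\label{thm:A}
For every $d\ge5$ with $\gcd(d,6)=1$ there is a group $G$ of order $2^{2d+2}$ with $\zeta G\cong C_2^2$ all of whose automorphisms are central. In particular, the answer to the question is yes.
\end{theorem}

To state the classification, let $\xi=(s,t)$ be a row of indeterminates. A \emph{form} is a homogeneous polynomial $\Phi(\xi)\in\mathbb F_2[s,t]$. The group $\operatorname{GL}_2(\mathbb F_2)$, which has order $6$ and is isomorphic to $S_3$, acts on forms by $\Phi(\xi)\mapsto\Phi(\xi h)$, and $\operatorname{Stab}(\Phi)=\{h:\Phi(\xi h)=\Phi(\xi)\}$.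

\begin{theorem}\label{thm:B}
Every finite nonabelian group $G$ with $|\zeta G|=4$ all of whose automorphisms are central is a $2$-group with $G'=\zeta G\cong C_2^2$ and $G/\zeta G\cong C_2^n$ for some $n$. The isomorphism classes of these groups correspond bijectively to the $\operatorname{GL}_2(\mathbb F_2)$-orbits of forms with trivial stabilizer of the following kinds:
\begin{itemize}
\item for $n$ even, squarefree forms $P$ of degree $n/2$;
\item for $n$ odd, forms $\Omega=\pi^r$ of degree $n$ with $\pi$ irreducible (of odd degree) and $r$ odd.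
\end{itemize}
For all these groups, $\operatorname{Aut}(G)\cong C_2^{2n}$.
\end{theorem}

\begin{corollary}\label{cor:C}
A nonabelian group of order $2^m$ with center of order $4$ and only central automorphisms exists if and only if $m=7$ or $m\ge9$. There is exactly one such group of order $2^7$ and exactly one of order $2^{10}$.
\end{corollary}

The method is as follows. The groups in question are encoded by a pair $q=(q_1,q_2)$ of quadratic forms on $V$, and an automorphism induces a pair $(g,h)\in\operatorname{GL}(V)\times\operatorname{GL}_2(\mathbb F_2)$ with $q\circ g=h\circ q$ (Section~\ref{sec:dict}). Two sources of symmetry have to be removed. The first consists of the pairs with $h=1$; we call $q$ \emph{rigid} if there are none except $g=1$. The second is the mixing of $q_1$ and $q_2$ by some $h\ne1$; it is controlled by a binary form attached to $q$ that every such $h$ must fix. Section~\ref{sec:family} carries this out for one family and proves Theorem~\ref{thm:A}; it depends only on Section~\ref{sec:dict}. For the classification, Section~\ref{sec:reduction} reduces to pairs of quadratic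 forms, and Sections~\ref{sec:kronecker}--\ref{sec:odd} determine all rigid pairs from the structure of the pencil spanned by the two polar forms. The main tool there is a refinement of the count above (Lemma~\ref{lem:count}). A rigid pair turns out to be determined by its binary form, which gives Theorem~\ref{thm:B} (Section~\ref{sec:class}); Corollary~\ref{cor:C} is then a question about polynomials over $\mathbb F_2$ (Section~\ref{sec:orders}).

\section{Groups, quadratic maps and pencils}\label{sec:dict}

Throughout, $Z=\mathbb F_2^2$ is the space of column vectors, so that $\operatorname{GL}(Z)=\operatorname{GL}_2(\mathbb F_2)$, and $V$ is an $\mathbb F_2$-space of finite dimension $n$. We write $[x,y]=x^{-1}y^{-1}xy$. In a group with $G'\le\zeta G$ the commutator is multiplicative in each argument, and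
\begin{equation}\label{eq:power}
(xy)^m=x^my^m[y,x]^{m(m-1)/2}.
\end{equation}

\subsection{The dictionary}

A \emph{quadratic map} is a map $q=(q_1,q_2):V\to Z$ whose \emph{polar map} $B(u,w)=q(u+w)+q(u)+q(w)$ is bilinear. Then $q(0)=B(0,0)=0$ and $B(u,u)=q(0)=0$, so $B=(b_1,b_2)$ is a pair of alternating forms; in characteristic $2$ they are also symmetric. Put $\operatorname{rad}B=\{u:B(u,V)=0\}$. Two quadratic maps with the same polar map differ by a linear map $V\to Z$, and $q$ is linear on every subspace on which $B$ vanishes.

Let $e_1,\dots,e_n$ be a basis of $V$, let $B$ be any alternating bilinear map $V\times V\to Z$, and let $z_1,\dots,z_n\in Z$. Let $\mu$ be the bilinear map with $\mu(e_i,e_i)=z_i$, with $\mu(e_i,e_j)=B(e_i,e_j)$ for $i<j$, and with $\mu(e_i,e_j)=0$ for $i>j$. Then $\mu(u,w)+\mu(w,u)=B(u,w)$, since both sides are bilinear and agree on pairs of basis vectors. So $u\mapsto\mu(u,u)$ is a quadratic map with polar map $B$ and values $z_i$ on the basis, and it is the only one: \emph{given $B$, the values of $q$ on a basis can be prescribed freely and determine $q$.}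

Quadratic maps $q:V\to Z$ and $q':V'\to Z$ are \emph{equivalent} if $q'\circ g=h\circ q$ for a linear isomorphism $g:V\to V'$ and some $h\in\operatorname{GL}(Z)$; they are \emph{isomorphic}, written $q\cong q'$, if this holds with $h=1$. Put
\[
\Gamma(q)=\{(g,h)\in\operatorname{GL}(V)\times\operatorname{GL}(Z):q\circ g=h\circ q\},\qquad \operatorname{O}(q)=\{g\in\operatorname{GL}(V):q\circ g=q\}.
\]
Thus $\operatorname{O}(q)$ is the kernel of the homomorphism $\Gamma(q)\to\operatorname{GL}(Z)$, $(g,h)\mapsto h$, and $q$ is \emph{rigid} if $\operatorname{O}(q)=1$. Since $\operatorname{O}(h\circ q)=\operatorname{O}(q)$, rigidity is invariant under equivalence. In particular we may exchange $q_1$ and $q_2$ whenever only rigidity is at stake.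

\begin{lemma}\label{lem:dict}
\begin{enumerate}
\item[(a)] For every quadratic map $q:V\to Z$ with $\operatorname{rad}B=0$ there is a group $G_q$ with $\zeta G_q=Z$ and $G_q/Z=V$ in which squaring induces $q$ and the commutator induces $B$.
\item[(b)] Every finite group $G$ with $\zeta G\cong C_2^2$ and $G/\zeta G$ elementary abelian is isomorphic to such a $G_q$.
\item[(c)] Every isomorphism $G_q\to G_{q'}$ induces isomorphisms $g:V\to V'$ and $h:Z\to Z$ with $q'\circ g=h\circ q$, and every such pair $(g,h)$ is induced by an isomorphism.
\item[(d)] All automorphisms of $G_q$ are central if and only if $g=1$ for all $(g,h)\in\Gamma(q)$.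
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $\mu$ as above with $z_i=q(e_i)$, and on $V\times Z$ put $(u,z)(u',z')=(u+u',z+z'+\mu(u,u'))$. Bilinearity of $\mu$ gives associativity, $(0,0)$ is the identity, and $(u,z+\mu(u,u))$ is inverse to $(u,z)$. The square of $(u,z)$ is $(0,q(u))$, the commutator of $(u,z)$ and $(w,z')$ is $(0,B(u,w))$, and the center is $\operatorname{rad}B\times Z=Z$.

(b), (c) Let $G$ be as in (b). Identify $\zeta G$ with $Z$ and put $V=G/Z$. Squares lie in $Z$, and $(xz)^2=x^2$ for $z\in Z$, so squaring defines a map $q:V\to Z$. By \eqref{eq:power} with $m=2$, its polar map is the commutator map $B$, which is bilinear, and $\operatorname{rad}B=0$ because $Z$ is the whole center. We say that $G$ has \emph{type} $q$. An isomorphism between groups of types $q$ and $q'$ maps center to center and squares to squares, so it induces a pair $(g,h)$ as in (c).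

Conversely, let $G$ and $G^*$ have types $q$ and $q'$, and let $q'\circ g=h\circ q$. Let $x_i\in G$ lift the basis vector $e_i$. Consider the group generated by symbols $x_1,\dots,x_n$ and the elements of $Z$, subject to the multiplication table of $Z$, the centrality of $Z$, and $x_i^2=q(e_i)$, $[x_i,x_j]=B(e_i,e_j)$. Each of its elements can be written as $x_1^{\epsilon_1}\cdots x_n^{\epsilon_n}z$ with $\epsilon_i\in\{0,1\}$ and $z\in Z$, so it has order at most $2^{n+2}=|G|$; it maps onto $G$, so this is a presentation of $G$. Send $x_i$ to a lift of $g(e_i)$ in $G^*$ and $z$ to $h(z)$. The relations are respected because $q'(ge_i)=hq(e_i)$ and $B'(ge_i,ge_j)=hB(e_i,e_j)$. The resulting homomorphism is onto and $|G|=|G^*|$, so it is an isomorphism, and it induces $(g,h)$. This proves (c), and the case $G^*=G_q$, $g=1$, $h=1$ proves (b).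

(d) An automorphism is central if and only if it acts trivially on $V$; apply (c) with $q'=q$.
\end{proof}

\subsection{The pencil and its Pfaffian}

To see how $h$ acts, we treat all linear combinations of $b_1$ and $b_2$ at once. The \emph{pencil} of $q$ is the alternating form $B_\xi=\xi B=sb_1+tb_2$ on $V\otimes F$, where $F=\mathbb F_2(s,t)$. If $q'\circ g=h\circ q$, then $B'(gu,gw)=hB(u,w)$, and multiplying by the row $\xi$ gives
\begin{equation}\label{eq:transf}
B'_\xi(gu,gw)=B_{\xi h}(u,w).
\end{equation}
The \emph{corank} $\varrho$ of the pencil is the dimension over $F$ of the radical of $B_\xi$. An alternating form over a field has even rank, so $\varrho\equiv n\pmod2$. By \eqref{eq:transf}, equivalent maps have the same corank. The pencil is \emph{regular} if $\varrho=0$; this includes $V=0$ and implies $\operatorname{rad}B=0$.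

Let $n$ be even. The determinant of an alternating matrix (in characteristic $2$: symmetric with zero diagonal) is the square of its Pfaffian, a homogeneous polynomial of degree $n/2$ in the entries. So there is a form $P_q$ of degree $n/2$ with $P_q(\xi)^2=\det B_\xi$, and it is unique because squaring is injective on $\mathbb F_2[s,t]$. It does not depend on the basis of $V$, since an invertible matrix over $\mathbb F_2$ has determinant $1$. It is nonzero exactly when the pencil is regular. Taking determinants in \eqref{eq:transf} gives
\begin{equation}\label{eq:pf}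
q'\circ g=h\circ q\quad\Longrightarrow\quad P_{q'}(\xi)=P_q(\xi h).
\end{equation}
In particular $h\in\operatorname{Stab}(P_q)$ for all $(g,h)\in\Gamma(q)$.

An \emph{isometry} is an element of $\operatorname{GL}(V)$ that preserves both $b_1$ and $b_2$; every element of $\operatorname{O}(q)$ is an isometry. If $\operatorname{rad}B=0$, then a linear map $V\to V$ preserving $b_1$ and $b_2$ is injective, hence an isometry. Orthogonality refers to both forms unless one form is named. If $V=V'\perp V''$, then $q(v'+v'')=q(v')+q(v'')$, so $\operatorname{O}(q|_{V'})$ embeds in $\operatorname{O}(q)$ by acting trivially on $V''$: \emph{an orthogonal summand of a rigid map is rigid}. Pfaffians multiply under orthogonal sums.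

\begin{lemma}[counting lemma]\label{lem:count}
Let $A$ be a subspace of $V$ and let $H$ be a set of isometries that fix $A$ pointwise. If $|H|>4^{\dim V/A}$, then $q$ is not rigid.
\end{lemma}

\begin{proof}
For $g\in H$ the map $q\circ g+q$ has polar map $0$ and vanishes on $A$, so it lies in $\operatorname{Hom}(V/A,Z)$, which has $4^{\dim V/A}$ elements. Hence $q\circ g=q\circ g'$ for some $g\ne g'$ in $H$, and $1\neq g(g')^{-1}\in\operatorname{O}(q)$.
\end{proof}

\begin{example}\label{ex:plane}
Both sources of symmetry are visible in dimension $2$. Let $V=\mathbb F_2^2$ with coordinates $x,y$ and $q=(xy,x)$. The polar forms are $b_1=xy'+x'y$ and $b_2=0$, so $\operatorname{rad}B=0$ and $P_q=s$. There are $6$ isometries and $16$ quadratic maps with this polar map, so the counting lemma gives no obstruction to rigidity. Indeed $q$ takes the nonzero vectors $(1,0)$, $(0,1)$, $(1,1)$ to the three different values $\binom01$, $\binom00$, $\binom11$, so $q$ is rigid, and $\Gamma(q)$ embeds in $\operatorname{Stab}(s)$. This stabilizer has order $2$; its generator $h=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$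 exchanges $\binom01$ and $\binom11$. It is realized by $g(x,y)=(x,x+y)$, because $x(x+y)=xy+x$ on $\mathbb F_2^2$. So the group $G_q$ of order $16$ has a noncentral automorphism, and the only reason is that the form $s$ has a symmetry. The next section repeats this construction over an extension field $K$ of $\mathbb F_2$. Rigidity survives, and $s$ is replaced by an irreducible form of degree $[K:\mathbb F_2]$, which need not have any symmetry.
\end{example}

\section{An infinite family}\label{sec:family}

Let $K$ be a finite field of characteristic $2$, of degree $d$ over $\mathbb F_2$, with trace $\operatorname{Tr}:K\to\mathbb F_2$. We use three standard facts: the pairing $(c,c')\mapsto\operatorname{Tr}(cc')$ is nondegenerate, squaring is a bijection of $K$, and $\operatorname{Tr}(c^2)=\operatorname{Tr}(c)$.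

For $\lambda\in\overline{\mathbb F}_2$ let $K=\mathbb F_2(\lambda)$, and let $X(\lambda)$ be the quadratic map on the $\mathbb F_2$-space $K^2$, with coordinates $x,y\in K$, given by
\[
q_1=\operatorname{Tr}(xy),\qquad q_2=\operatorname{Tr}(\lambda xy+x).
\]
Example~\ref{ex:plane} is $X(0)$. With $\beta\bigl((x,y),(x',y')\bigr)=xy'+x'y$ the polar forms are $b_1=\operatorname{Tr}\beta$ and $b_2=\operatorname{Tr}(\lambda\beta)$. Put $\operatorname{N}(s+t\lambda)=\prod_{0\le i<d}(s+t\lambda^{2^i})$. Setting $t=1$ gives the minimal polynomial of $\lambda$, so this is an irreducible form of degree $d$, and every irreducible form other than $t$ arises in this way.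

\begin{lemma}\label{lem:X}
The map $X(\lambda)$ is rigid, its pencil is regular, and its Pfaffian is $\operatorname{N}(s+t\lambda)$.
\end{lemma}

\begin{proof}
Let $g\in\operatorname{O}(q)$. A priori $g$ is only $\mathbb F_2$-linear; the point is that the pencil remembers the field $K$. The form $b_1$ is nondegenerate and $b_1(\lambda u,w)=b_2(u,w)$, so
\[
b_1(\lambda gu,gw)=b_2(gu,gw)=b_2(u,w)=b_1(\lambda u,w)=b_1(g\lambda u,gw).
\]
Hence $g$ commutes with $\lambda$ and is linear over $K=\mathbb F_2[\lambda]$. Next we remove the trace. Since $\operatorname{Tr}(x)=\operatorname{Tr}(x^2)$, we have $q_i=\operatorname{Tr}\circ\,\tilde q_i$ with the quadratic forms $\tilde q_1=xy$ and $\tilde q_2=\lambda xy+x^2$ over $K$. Evaluating $q_i\circ g=q_i$ at $cu$ gives $\operatorname{Tr}\bigl(c^2\tilde q_i(gu)\bigr)=\operatorname{Tr}\bigl(c^2\tilde q_i(u)\bigr)$ for all $c\in K$. As $c^2$ runs through $K$, we get $\tilde q_i\circ g=\tilde q_i$. So $g$ preserves $\tilde q_2+\lambda\tilde q_1=x^2$, hence $x$. It also preserves $xy$, so $y\circ g=y$ wherever $x\ne0$, in particular on the $K$-basis $(1,0),(1,1)$.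 Thus $g=1$.

Let $c_1,\dots,c_d$ be an $\mathbb F_2$-basis of $K$. In the basis $(c_i,0),(0,c_j)$ the Gram matrix of $B_\xi$ is $\left(\begin{smallmatrix}0&S\\S&0\end{smallmatrix}\right)$ with $S=\bigl(s\operatorname{Tr}(c_ic_j)+t\operatorname{Tr}(\lambda c_ic_j)\bigr)$, so $P_q=\det S$. If $M$ is the matrix of multiplication by $\lambda$, defined by $\lambda c_i=\sum_lM_{il}c_l$, and $D=(\operatorname{Tr}(c_lc_j))$, then $S=(sI+tM)D$. The matrix $D$ is invertible over $\mathbb F_2$, so $\det D=1$, and the eigenvalues of $M$ are the conjugates of $\lambda$, so $\det(sI+tM)=\operatorname{N}(s+t\lambda)$.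
\end{proof}

The linear term $\operatorname{Tr}(x)$ does not contribute to the pencil, but rigidity depends on it: without it, exchanging $x$ and $y$ would preserve $q$.

\begin{lemma}\label{lem:stab}
If $P$ is an irreducible form of degree $d\ge3$, then the order of every $h\in\operatorname{Stab}(P)$ divides $d$. In particular $\operatorname{Stab}(P)=1$ if $d\geq5$ and $\gcd(d,6)=1$. Moreover, $h$ acts on the zeros of $P$ in $\mathbb P^1(\overline{\mathbb F}_2)$ as a power of the Frobenius map, and this action has the same order as $h$.
\end{lemma}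

\begin{proof}
The form $P$ has $d$ distinct zeros in $\mathbb P^1(\overline{\mathbb F}_2)$, and the Frobenius map permutes them in one $d$-cycle. The map $\xi\mapsto\xi h$ permutes these zeros and commutes with Frobenius, because $h$ has entries in $\mathbb F_2$. A permutation of $d$ points that commutes with a $d$-cycle is a power of it, so the action of $h$ has order dividing $d$. A matrix that fixes three points of the projective line is scalar, and the only invertible scalar matrix over $\mathbb F_2$ is $1$; so $\operatorname{Stab}(P)$ acts faithfully on the zeros. Finally, the elements of $\operatorname{GL}_2(\mathbb F_2)$ have orders $1$, $2$, $3$.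
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $\lambda$ of degree $d$ over $\mathbb F_2$ and let $q=X(\lambda)$. Let $(g,h)\in\Gamma(q)$. By \eqref{eq:pf} and Lemma~\ref{lem:X}, $h$ fixes an irreducible form of degree $d$, so $h=1$ by Lemma~\ref{lem:stab}; then $g=1$ by rigidity. By Lemma~\ref{lem:dict}, $G_q$ has order $2^{2d+2}$, center $C_2^2$ and only central automorphisms. There are infinitely many such $d$, and they give groups of different orders.
\end{proof}

\section{Reduction to pairs of quadratic forms}\label{sec:reduction}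

We turn to the classification. The first step is to exclude a cyclic center and a commutator subgroup of order $2$, by writing down a noncentral automorphism in each case.

\begin{lemma}\label{lem:w}
Let $G$ be a group with $G'=\{1,c\}$ of order $2$, and let $w\in G\setminus\zeta G$ satisfy $w^2=c$. Then $G$ has a noncentral automorphism.
\end{lemma}

\begin{proof}
A normal subgroup of order $2$ is central, so $g\mapsto[w,g]$ is a homomorphism onto $G'$, and its kernel $H=C_G(w)$ has index $2$ and contains $w$. Define $\alpha(g)=g$ for $g\in H$ and $\alpha(g)=gw$ for $g\notin H$. This is a bijection. If at least one of $g_1,g_2$ lies in $H$, then $\alpha(g_1g_2)=\alpha(g_1)\alpha(g_2)$ because $w$ centralizes $H$. If neither does, then $g_1w\,g_2w=g_1g_2w[w,g_2]w=g_1g_2w^2c=g_1g_2=\alpha(g_1g_2)$. So $\alpha$ is an automorphism, and $g^{-1}\alpha(g)=w\notin\zeta G$ for $g\notin H$.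
\end{proof}

\begin{remark}\label{rem:order2}
Let $|\zeta G|=2$ and let all automorphisms of $G$ be central. If $G$ were nonabelian, then $G'=\zeta G=\{1,c\}$, all squares would be central because $[x^2,y]=[x,y]^2=1$, and some $w$ would have $w^2\ne1$. Then $w^2=c$ and $w\notin\zeta G$, contrary to Lemma~\ref{lem:w}. So $G=C_2$.
\end{remark}

\begin{proposition}\label{prop:red}
Let $G$ be a finite nonabelian group with $|\zeta G|=4$ all of whose automorphisms are central. Then $G'=\zeta G\cong C_2^2$, and $G\cong G_q$ for a quadratic map $q:V\to Z$ with $V\neq0$, $\operatorname{rad}B=0$ and $\Gamma(q)=1$. Moreover $\operatorname{Aut}(G)\cong C_2^{2n}$, where $n=\dim V$.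
\end{proposition}

\begin{proof}
Write $Z_G=\zeta G$. Inner automorphisms are central, so $1\ne G'\le Z_G$ and $G$ is nilpotent. Then $G$ is the direct product of its Sylow subgroups, and each nontrivial one contributes a nontrivial factor to the center; so $G$ is a $2$-group. We exclude three cases.

\emph{Case $Z_G\cong C_4$, $|G'|=2$.} Here $G'=\{1,c\}$ is the set of squares of elements of $Z_G$. All squares of $G$ are central, since $[x^2,y]=[x,y]^2=1$, so $G/Z_G$ is elementary abelian; it is not cyclic, because $G$ is nonabelian. By \eqref{eq:power}, $x\mapsto x^2G'$ is a homomorphism $G/Z_G\to Z_G/G'\cong C_2$. Its kernel is nontrivial, so there is $w\notin Z_G$ with $w^2\in G'$. If $w^2=1$, replace $w$ by $wz$ with $z$ a generator of $Z_G$. Then $w^2=c$, and Lemma~\ref{lem:w} gives a contradiction.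

\emph{Case $G'=Z_G\cong C_4$.} Commutators generate $G'$, so some commutator $c=[x,y]$ has order $4$ and generates $Z_G$. Let $A=\langle x,y\rangle$ and $C=C_G(A)$. For $g\in G$ write $[g,y]=[x,y]^i$ and $[g,x]=[y,x]^j$; then $gx^{-i}y^{-j}$ commutes with $x$ and $y$. Hence $G=AC$. Fourth powers are central, since $[g^4,g']=[g,g']^4=1$. An element $x^iy^jz$ with $z\in Z_G$ lies in $C$ if and only if $c^i=c^j=1$, that is, $4\mid i$ and $4\mid j$. So $A\cap C=Z_G$, $A/Z_G\cong C_4\times C_4$ and $|A|=64$. By \eqref{eq:power}, $(aa')^4=a^4a'^4[a',a]^6$ with $[a',a]^6\in\langle c^2\rangle$, so $a\mapsto a^4$ induces a homomorphism $A\to Z_G/\langle c^2\rangle\cong C_2$, and one of $x,y,xy$ lies in its kernel. The pairs $(y^{-1},x)$ and $(x,xy)$ also generate $A$ and have commutator $c$, so we may assume $y^4\in\langle c^2\rangle$, whence $y^8=1$. Then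
\[
[xy^2,y]=c,\qquad(xy^2)^4=x^4y^8[y^2,x]^6=x^4c^{-12}=x^4 .
\]
Write $x^4=c^i$, $y^4=c^j$. The group generated by $x,y,c$ subject to $c$ central, $c^4=1$, $[x,y]=c$, $x^4=c^i$, $y^4=c^j$ has order at most $64$, so these relations present $A$. Hence $x\mapsto xy^2$, $y\mapsto y$, $c\mapsto c$ defines a surjective endomorphism $\alpha$ of $A$, so an automorphism, and it fixes $Z_G=A\cap C$ pointwise. Therefore $ag\mapsto\alpha(a)g$ ($a\in A$, $g\in C$) is a well-defined automorphism of $G$. It is not central, because $x^{-1}\alpha(x)=y^2$ and $[x,y^2]=c^2\ne1$.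

\emph{Case $Z_G\cong C_2^2$, $|G'|=2$.} Whenever $Z_G\cong C_2^2$, squares are central, so $G\cong G_q$ by Lemma~\ref{lem:dict}(b). In a basis of $Z$ that begins with the generator $c$ of $G'$ we have $b_2=0$; thus $q_2=f$ is linear and $b_1$ is nondegenerate. If $f=0$, choose $v$ with $q_1(v)=1$, which is possible since $b_1\ne0$; a lift $w$ of $v$ satisfies $w^2=c$, and Lemma~\ref{lem:w} applies. If $f\neq0$, write $f=b_1(\cdot,v)$ with $v\ne0$, and let $g(u)=u+f(u)v$. Since $f(v)=0$, we have $g^2=1\ne g$ and $f\circ g=f$, and
\[
q_1(gu)=q_1(u)+f(u)q_1(v)+f(u)b_1(u,v)=q_1(u)+(q_1(v)+1)f(u).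
\]
So $(g,h)\in\Gamma(q)$ with $h=\left(\begin{smallmatrix}1&q_1(v)+1\\0&1\end{smallmatrix}\right)$, contrary to Lemma~\ref{lem:dict}(d).

Hence $G'=Z_G\cong C_2^2$ and $G\cong G_q$. Let $(g,h)\in\Gamma(q)$. Then $g=1$ by Lemma~\ref{lem:dict}(d), so $h$ fixes all values of $B$; these generate $G'=Z$, so $h=1$. Thus every automorphism is trivial on $V$ and on $Z$, so it has the form $x\mapsto x\,\delta(xZ)$ with $\delta\in\operatorname{Hom}(V,Z)$. Conversely every such map is an automorphism, and composition corresponds to addition of the maps $\delta$. So $\operatorname{Aut}(G)\cong\operatorname{Hom}(V,Z)\cong C_2^{2n}$.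
\end{proof}

From now on $q:V\to Z$ is a quadratic map with $\operatorname{rad}B=0$. We determine when $q$ is rigid, according to the corank $\varrho$ of its pencil.

\section{Kronecker chains and pencils of corank at least two}\label{sec:kronecker}

The hypothesis $\operatorname{rad}B=0$ does not make the pencil regular: the radical of $sb_1+tb_2$ can be nonzero and vary with $(s,t)$. This part of a pencil is described by Kronecker's theorem, of which we need the following portion.

\begin{theorem}[Kronecker; see {\cite[Chapter~XII]{Gantmacher}}]\label{thm:kron}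
Let $\varphi_1,\varphi_2:V\to W$ be linear maps of finite-dimensional spaces over an arbitrary field, and let $\varrho$ be the dimension of the kernel of $s\varphi_1+t\varphi_2$ over the field of rational functions in $s,t$. Then there are $\varrho$ families $a_0,\dots,a_k\in V$, $w_0,\dots,w_{k-1}\in W$, with $k\geq0$ depending on the family, such that the vectors $a_j$ of all families together are linearly independent, the vectors $w_j$ of all families together are linearly independent, and in each family
\[
\varphi_1(a_j)=w_j\ \ (j<k),\qquad\varphi_1(a_k)=0,\qquad\varphi_2(a_j)=w_{j-1}\ \ (j>0),\qquad\varphi_2(a_0)=0 .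
\]
\end{theorem}

We apply this to $W=V^*$ and $\varphi_i(u)=b_i(\cdot,u)$, and call each family a \emph{chain} of \emph{length} $k$. Here $k\ge1$, since for $k=0$ the vector $a_0$ would lie in $\operatorname{rad}B$. Let $S_m$ be the space of forms of degree $m$; it has dimension $m+1$. Generating functions turn the chain relations into two identities. Put
\[
a(\xi)=\sum_{j=0}^ks^jt^{k-j}a_j\in S_k\otimes V,\qquad p_u=\sum_{j=0}^{k-1}w_j(u)\,s^jt^{k-1-j}\in S_{k-1}\quad(u\in V).
\]
Then
\begin{equation}\label{eq:chain}
b_1(u,a(\xi))=t\,p_u,\qquad b_2(u,a(\xi))=s\,p_u ,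
\end{equation}
so $B_\xi(u,a(\xi))=stp_u+tsp_u=0$: the vector $a(\xi)$ lies in the radical of the pencil.

\begin{lemma}\label{lem:iso}
Both $b_1$ and $b_2$ vanish on the span of the vectors $a_j$ of all chains, and all functionals $w_j$ vanish on this span.
\end{lemma}

\begin{proof}
Take two chains $a$, $a'$, possibly equal, and a second pair of indeterminates $\xi'=(s',t')$. The polynomials $c_i=b_i(a(\xi),a'(\xi'))$ satisfy $sc_1+tc_2=0$ and $s'c_1+t'c_2=0$. The determinant $st'+ts'$ is nonzero, so $c_1=c_2=0$, and comparing coefficients gives $b_i(a_j,a'_l)=0$. The second statement follows from $w_j=b_1(\cdot,a_j)$.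
\end{proof}

A chain produces many isometries. A map $1+\nu$, where $\nu$ has totally isotropic image, preserves $b_i$ as soon as $b_i(\nu u,w)$ is symmetric in $u$ and $w$. By \eqref{eq:chain}, $b_1(p_ua,w)=tp_up_w$ is symmetric, and applying any linear functional on $S_{2k-1}$ to $p_ua\in S_{2k-1}\otimes V$ yields a vector of $V$. One chain gives $2^{2k}$ isometries, which just fails to exceed the bound $4^k$ of the counting lemma. Two chains give more.

\begin{proposition}\label{prop:corank2}
If $\varrho\ge2$, then $q$ is not rigid.
\end{proposition}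

\begin{proof}
Take two different chains $a$, $a'$ of lengths $k$, $k'$, with forms $p_u$, $p'_u$. For $\Lambda=(\Lambda_{11},\Lambda_{12},\Lambda_{22})\in S_{2k-1}^*\times S_{k+k'-1}^*\times S_{2k'-1}^*$ define $\nu_\Lambda:V\to V$ by
\[
\nu_\Lambda(u)=\Lambda_{11}(p_ua)+\Lambda_{12}(p_ua'+p'_ua)+\Lambda_{22}(p'_ua'),
\]
where a functional on $S_m$ is applied to the first factor of $S_m\otimes V$. By \eqref{eq:chain},
\[
b_1(\nu_\Lambda u,w)=\Lambda_{11}(tp_up_w)+\Lambda_{12}\bigl(t(p_up'_w+p'_up_w)\bigr)+\Lambda_{22}(tp'_up'_w),
\]
and $b_2(\nu_\Lambda u,w)$ is given by the same expression with $s$ in place of $t$. Both are symmetric in $u,w$. The image of $\nu_\Lambda$ lies in the span of the $a_j$ and $a'_j$, on which $b_1,b_2$ vanish, so $1+\nu_\Lambda$ is an isometry.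

The map $u\mapsto(p_u,p'_u)$ is onto $S_{k-1}\times S_{k'-1}$, because the $w_j,w'_j$ are independent. Its kernel $A'$ has codimension $k+k'$ and is fixed pointwise by $1+\nu_\Lambda$. The linear map $\Lambda\mapsto\nu_\Lambda$ is injective. Indeed, let $\nu_\Lambda=0$ and choose $u$ with $p_u=p$ arbitrary and $p'_u=0$. Independence of the $a_j,a'_j$ gives $\Lambda_{11}(p\,s^jt^{k-j})=0$ and $\Lambda_{12}(p\,s^jt^{k'-j})=0$ for all $j$. These products span $S_{2k-1}$ and $S_{k+k'-1}$, so $\Lambda_{11}=\Lambda_{12}=0$; exchanging the two chains gives $\Lambda_{22}=0$. We obtain $2^{2k+(k+k')+2k'}=8^{k+k'}>4^{k+k'}$ isometries, and Lemma~\ref{lem:count} applies.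
\end{proof}

So a rigid map has $\varrho=0$ if $n$ is even and $\varrho=1$ if $n$ is odd.

\section{Regular pencils}\label{sec:regular}

\subsection{Primary decomposition}

If $b_1$ is nondegenerate, the pencil is encoded by one operator $T$ with $b_1(Tu,w)=b_2(u,w)$, as multiplication by $\lambda$ was in Lemma~\ref{lem:X}. Over $\mathbb F_2$ a regular pencil need not have a nondegenerate member: if $st(s+t)$ divides the Pfaffian, then $b_1$, $b_2$ and $b_1+b_2$ are all degenerate. We therefore split off the part on which $b_1$ degenerates.

\begin{lemma}\label{lem:fininf}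
Let $b_1,b_2$ be alternating forms on $V$ with regular pencil. There is a unique decomposition $V=V_{\mathrm{fin}}\perp V_\infty$ such that $b_1$ is nondegenerate on $V_{\mathrm{fin}}$, $b_2$ is nondegenerate on $V_\infty$, and the operator $T'$ on $V_\infty$ with $b_2(T'u,w)=b_1(u,w)$ is nilpotent.
\end{lemma}

\begin{proof}
\emph{Uniqueness}, over any extension field. Let $V=M\perp Y=M_1\perp Y_1$ be two such decompositions, with $T'$ the nilpotent operator on $Y$. For $y\in Y$ we have $b_1(y,\cdot)=b_2(T'y,\cdot)$ on all of $V$, since both sides vanish on $M$. Let $\operatorname{pr}$ be the projection onto $M_1$ along $Y_1$, and let $T$ be the operator on $M_1$ with $b_1(Tu,w)=b_2(u,w)$. For $w\in M_1$,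
\[
b_1(\operatorname{pr}y,w)=b_1(y,w)=b_2(T'y,w)=b_2(\operatorname{pr}T'y,w)=b_1(T\operatorname{pr}T'y,w).
\]
So $\operatorname{pr}y=T\operatorname{pr}T'y=\dots=T^j\operatorname{pr}T'^{\,j}y=0$ for large $j$. Thus $Y\subseteq Y_1$, and $Y=Y_1$ by symmetry. Finally $M=\{u:b_2(u,Y)=0\}=M_1$.

\emph{Existence.} Let $\overline V=V\otimes\overline{\mathbb F}_2$. The nonzero form $\det B_\xi$ has finitely many zeros in $\mathbb P^1(\overline{\mathbb F}_2)$, so $c=b_1+\mu b_2$ is nondegenerate on $\overline V$ for some $\mu\neq0$. Define $S$ by $c(Su,w)=b_2(u,w)$. Then $S$ is selfadjoint for $c$ because $b_2$ and $c$ are symmetric, and $b_1(u,w)=c((1+\mu S)u,w)$. Let $M$ be the image and $Y$ the kernel of $(1+\mu S)^n$. By Fitting's lemma $\overline V=M\oplus Y$, with $1+\mu S$ invertible on $M$ and nilpotent on $Y$. Both summands are $S$-stable, and they are $c$-orthogonal by selfadjointness; hence they are orthogonal for $b_1$ and $b_2$, and $c$ is nondegenerate on each. On $M$ the form $b_1$ is nondegenerate. On $Y$ the operator $\mu S=1+(1+\mu S)$ is invertible, so $b_2$ is nondegenerate, and $T'=S^{-1}(1+\mu S)$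 is nilpotent. The Frobenius map, acting on coordinates with respect to a basis of $V$, carries this decomposition to another one with the same properties, so by uniqueness it preserves $M$ and $Y$. A subspace has a unique basis in reduced echelon form, so for a Frobenius-stable subspace this basis has coordinates in $\mathbb F_2$. Thus $M$ and $Y$ come from subspaces of $V$, and these have the required properties.
\end{proof}

On $V_{\mathrm{fin}}$ define $T$ by $b_1(Tu,w)=b_2(u,w)$; it is selfadjoint for $b_1$. The primary components of $V_{\mathrm{fin}}$ for $T$ are mutually orthogonal. Indeed, if $f(T)u=0=f'(T)w$ with $f,f'$ coprime, then $u=f'(T)u'$ for some $u'$, so $b_1(u,w)=b_1(u',f'(T)w)=0$; orthogonality for $b_2$ follows because the components are $T$-stable. We count $V_\infty$ as one more primary component; after exchanging the indices $1$ and $2$ it is a component on which $T$ is nilpotent. An isometry preserves $V_{\mathrm{fin}}$ and $V_\infty$ by uniqueness and commutes with $T$, so it preserves each component. Therefore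
\begin{equation}\label{eq:product}
\operatorname{O}(q)=\prod_W\operatorname{O}(q|_W),\qquad W\text{ running over the primary components.}
\end{equation}

\subsection{Blocks in a primary component}\label{sub:blocks}

Let $W\neq0$ be a primary component, with indices chosen so that $b_1$ is nondegenerate and the minimal polynomial of $T$ is a power of an irreducible polynomial $\varpi$. For every polynomial $f$,
\begin{equation}\label{eq:alt}
b_1(f(T)u,u)=0,
\end{equation}
because $b_1(T^{2i}u,u)=b_1(T^iu,T^iu)$ and $b_1(T^{2i+1}u,u)=b_2(T^iu,T^iu)$ both vanish.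

As in Lemma~\ref{lem:X}, we want to work over the field defined by $\varpi$. Put $Q=2^{\deg\varpi}$ and $\lambda_0=T^{Q^j}$ with $j$ large. Then $\varpi(\lambda_0)=\varpi(T)^{Q^j}=0$, so $K=\mathbb F_2[\lambda_0]$ is a field with $Q$ elements. Moreover $\lambda_0\equiv T$ modulo $\varpi(T)$, since $\mathbb F_2[T]/(\varpi(T))$ is a field with $Q$ elements; so $\varepsilon=T+\lambda_0$ is nilpotent. This is the Jordan--Chevalley decomposition $T=\lambda_0+\varepsilon$, and $\mathbb F_2[T]=K[\varepsilon]$.

For $u,w\in W$ the map $c\mapsto b_1(cu,w)$ is an $\mathbb F_2$-linear functional on $K$, so it equals $c\mapsto\operatorname{Tr}(c\langle u,w\rangle)$ for a unique $\langle u,w\rangle\in K$. All elements of $\mathbb F_2[T]$ are selfadjoint for $b_1$. Hence $\langle\,,\rangle$ is $K$-bilinear, symmetric and nondegenerate, $\varepsilon$ is selfadjoint for it, $\langle fu,u\rangle=0$ for $f\in K[\varepsilon]$ by \eqref{eq:alt}, and $b_1(u,w)=\operatorname{Tr}\langle u,w\rangle$, $b_2(u,w)=\operatorname{Tr}\langle Tu,w\rangle$. A map preserves $b_1$ and $b_2$ if and only if it preserves $b_1$ and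 commutes with $T$. So \emph{the isometries of $W$ are the $K[\varepsilon]$-linear maps that preserve $\langle\,,\rangle$.}

Let $\varepsilon^e=0\ne\varepsilon^{e-1}$ on $W$, and choose $u,w$ with $\langle\varepsilon^{e-1}u,w\rangle\ne0$. We have $\langle\varepsilon^iu,\varepsilon^ju\rangle=\langle\varepsilon^{i+j}u,u\rangle=0$, and the same for $w$. The matrix $\bigl(\langle\varepsilon^{i+j}u,w\rangle\bigr)_{0\le i,j<e}$ is zero below the antidiagonal and has nonzero entries on it, so it is invertible. Hence the $2e$ vectors $\varepsilon^iu,\varepsilon^jw$ have an invertible Gram matrix: their span $U$ is nondegenerate and free of rank $2$ over $R=K[\varepsilon]/(\varepsilon^e)$. We call $U$ a \emph{block} of \emph{length} $e$. Its orthogonal complement is $\varepsilon$-stable, so by induction $W=U_1\perp\dots\perp U_m$ with blocks $U_j$ of lengths $e_j$.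

On one block we can lift the form once more. Let $\tau:R\to K$ be the coefficient of $\varepsilon^{e-1}$. The pairing $(r,r')\mapsto\tau(rr')$ is nondegenerate, so the argument that produced $\langle\,,\rangle$ gives an $R$-bilinear alternating form $\beta$ on $U$ with $\langle\,,\rangle=\tau\circ\beta$. The constant term of $\beta(u,w)$ is $\tau(\varepsilon^{e-1}\beta(u,w))=\langle\varepsilon^{e-1}u,w\rangle\neq0$, so $\beta(u,w)$ is a unit. After rescaling $w$ we have $U=R^2$ and $\beta=xy'+x'y$ in coordinates. An $R$-linear map $g$ multiplies $\beta$ by $\det g$, so the isometry group of $U$ is $\operatorname{SL}_2(R)$.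

\subsection{Two blocks are too many}

\begin{lemma}\label{lem:twoblocks}
If $m\ge2$, then $q|_W$ is not rigid.
\end{lemma}

\begin{proof}
It suffices to show that $q$ is not rigid on $U=U_1\perp U_2$; let $e_1\ge e_2$. The space $U/\varepsilon U\cong K^4$ has $Q^4$ elements, so by Lemma~\ref{lem:count} it is enough to find more than $Q^8$ isometries of $U$ that fix $\varepsilon U$ pointwise. Note that $\ker\varepsilon=\varepsilon^{e_1-1}U_1\oplus\varepsilon^{e_2-1}U_2$ is the orthogonal space of $\varepsilon U$ for $\langle\,,\rangle$, so that $\ker\varepsilon$ and $U/\varepsilon U$ are in perfect duality.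

\emph{Case $e_2\ge2$.} Here $\ker\varepsilon\subseteq\varepsilon U$. For each symmetric $K$-bilinear form $\sigma$ on $U/\varepsilon U$ let $\nu:U\to\ker\varepsilon$ be the $K$-linear map with $\langle\nu u,w\rangle=\sigma(\bar u,\bar w)$. Then $\nu\varepsilon=\varepsilon\nu=0$ and $\langle\nu u,\nu w\rangle=0$, so $1+\nu$ is $K[\varepsilon]$-linear, preserves $\langle\,,\rangle$, and fixes $\varepsilon U$ pointwise. There are $Q^{10}$ symmetric forms on $K^4$.

\emph{Case $e_1=e_2=1$.} Here $\varepsilon U=0$ and the isometry group is $\operatorname{Sp}_4(K)$, of order $Q^4(Q^2-1)(Q^4-1)\ge 3Q^4(Q^4-1)>Q^8$.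

\emph{Case $e_1\ge2$, $e_2=1$.} Let $\Sigma=\varepsilon^{e_1-1}U_1\cong K^2$. Then $\Sigma\subseteq\varepsilon U_1=\varepsilon U$, $\langle \Sigma,\Sigma\rangle=0$, $\ker\varepsilon=\Sigma\oplus U_2$, and $\Sigma$ is in perfect duality with $U_1/\varepsilon U_1$. Let $H$ be the group of isometries of $U$ that fix $\varepsilon U$ pointwise. It contains three kinds of elements. First, $\operatorname{SL}_2(K)$ acting on $U_2$. Second, the $Q^3$ maps $1+\nu$ built as in the first case from the symmetric forms on $U_1/\varepsilon U_1\cong K^2$, with $\nu(U_1)\subseteq \Sigma$ and $\nu(U_2)=0$. Third, maps that mix the two blocks. For $\varphi\in\operatorname{Hom}_K(U_2,\Sigma)$ define $\varphi^*:U_1\to U_2$ by $\langle\varphi^*u_1,u_2\rangle=\langle u_1,\varphi u_2\rangle$; it kills $\varepsilon U_1$. The form $\langle\varphi^*u,\varphi^*w\rangle$ on $U_1/\varepsilon U_1$ is alternating, so it equals $c(u,w)+c(w,u)$ for a bilinear form $c$, as in the construction of $\mu$ in Section~\ref{sec:dict}. By duality $c(u,w)=\langle\psi u,w\rangle$ for a $K$-linear map $\psi:U_1\to \Sigma$ that kills $\varepsilon U_1$.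 Put
\[
g_\varphi(u_1)=u_1+\varphi^*u_1+\psi u_1\quad(u_1\in U_1),\qquad g_\varphi(u_2)=u_2+\varphi u_2\quad(u_2\in U_2).
\]
Using $\langle U_1,U_2\rangle=0$ and $\langle \Sigma,\Sigma\rangle=0$ we find
\begin{align*}
\langle g_\varphi u_1,g_\varphi w_1\rangle&=\langle u_1,w_1\rangle+\langle\psi u_1,w_1\rangle+\langle\psi w_1,u_1\rangle+\langle\varphi^*u_1,\varphi^*w_1\rangle=\langle u_1,w_1\rangle,\\
\langle g_\varphi u_1,g_\varphi u_2\rangle&=\langle u_1,\varphi u_2\rangle+\langle\varphi^*u_1,u_2\rangle=0,\\
\langle g_\varphi u_2,g_\varphi w_2\rangle&=\langle u_2,w_2\rangle .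
\end{align*}
The map $g_\varphi+1$ kills $\varepsilon U$ and has image in $\ker\varepsilon$, so $g_\varphi$ commutes with $\varepsilon$ and lies in $H$. Now restrict $H$ to $\ker\varepsilon$. The image contains the $Q^4\cdot Q(Q^2-1)$ different maps that fix $\Sigma$ and send $u_2\mapsto\sigma u_2+\varphi\sigma u_2$ with $\sigma\in\operatorname{SL}_2(K)$, and the kernel contains the $Q^3$ maps $1+\nu$. So $|H|\ge Q^8(Q^2-1)>Q^8$.
\end{proof}

For $X(\lambda)\perp X(\lambda)$ the conclusion is visible directly: exchange the two summands.

\subsection{One block}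

For a single block the count is inconclusive, since $|\operatorname{SL}_2(R)|<Q^{3e}$ while there are $Q^{4e}$ quadratic maps with the given polar map. We compute the action explicitly.

\begin{lemma}\label{lem:oneblock}
Let $W=R^2$ be a single block of length $e$. If $e\ge2$, then $q|_W$ is not rigid. If $e=1$, then $q|_W$ is rigid if and only if $q|_W\cong X(\lambda_0)$, where $\lambda_0\in K$ is viewed as a root of $\varpi$.
\end{lemma}

\begin{proof}
\emph{Parameters.} Let $\theta=\operatorname{Tr}\circ\,\tau:R\to\mathbb F_2$ and $\lambda=\lambda_0+\varepsilon\in R$. Then $b_1=\theta(\beta)$ and $b_2=\theta(\lambda\beta)$ are the polar forms of $\theta(xy)$ and $\theta(\lambda xy)$. The pairing $(r,r')\mapsto\theta(rr')$ is nondegenerate, so every $\mathbb F_2$-linear functional on $R$ is $z\mapsto\theta(rz)$, and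
\[
q_1=\theta(xy+p_1x+r_1y),\qquad q_2=\theta(\lambda xy+p_2x+r_2y)
\]
with unique $p_i,r_i\in R$. A substitution produces terms $\theta(rx^2)$, which are additive in $x$ and must be rewritten as linear terms. Define $\kappa:R\to R$ by $\theta(rz^2)=\theta(\kappa(r)z)$ for all $z$. It is additive, and $\kappa(f^2r)=f\kappa(r)$ since $\theta(r(fz)^2)=\theta(\kappa(r)fz)$. For $r=\sum r_i\varepsilon^i$ and $z=\sum z_j\varepsilon^j$ with $r_i,z_j\in K$ we have $\theta(rz^2)=\sum_j\operatorname{Tr}(r_{e-1-2j}z_j^2)=\sum_j\operatorname{Tr}(\sqrt{r_{e-1-2j}}\,z_j)$, so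
\[
\kappa(r)=\sum_{0\le 2j\le e-1}\sqrt{r_{e-1-2j}}\;\varepsilon^{e-1-j}.
\]
The coefficient $r_i$ with $i=e-1-2j$ contributes to $\varepsilon^{i+j}$. With $\eta=\varepsilon^{e-1}$ we read off
\begin{equation}\label{eq:kappa}
\kappa(\varepsilon^vR)\subseteq\varepsilon^vR\ \ (v\ge0),\qquad\kappa(\eta c)=\eta\sqrt c\ \ (c\in K),\qquad\kappa(\varepsilon^{e-2}R)\subseteq\eta K\ \ (e\ge2).
\end{equation}

\emph{The action.} Let $g(x,y)=(ax+by,cx+dy)$ with $a,b,c,d\in R$ and $ad+bc=1$. Then $(ax+by)(cx+dy)=xy+acx^2+bdy^2$, so passing from $q$ to $q\circ g$ changes $p_1$ to $p_1a+r_1c+\kappa(ac)$ and $p_2$ to $p_2a+r_2c+\kappa(\lambda ac)$, where $\kappa(\lambda ac)=\sqrt{\lambda_0}\,\kappa(ac)+\kappa(\varepsilon ac)$. The main part of the nonlinear term cancels in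
\[
p=p_2+\sqrt{\lambda_0}\,p_1,\qquad r=r_2+\sqrt{\lambda_0}\,r_1 .
\]
(For $e=1$, lifting $q_i$ to forms $\tilde q_i$ over $K$ as in Lemma~\ref{lem:X} gives $\tilde q_2+\lambda_0\tilde q_1=(px+ry)^2$.) The same computation with $b,d$ in place of $a,c$ treats the coefficients of $y$, and we obtain
\begin{align}
p_1&\mapsto p_1a+r_1c+\kappa(ac),& r_1&\mapsto p_1b+r_1d+\kappa(bd),\label{eq:act1}\\
p&\mapsto pa+rc+\kappa(\varepsilon ac),& r&\mapsto pb+rd+\kappa(\varepsilon bd).\label{eq:act2}
\end{align}
So $\operatorname{SL}_2(R)$ acts on the pairs $(p,r)$ alone. As $\kappa(\varepsilon R)\subseteq\varepsilon R$, this action is the linear one modulo $\varepsilon$. It therefore preserves the set of pairs in $(\varepsilon R)^2$ and its complement, the set of \emph{unimodular} pairs, in which $p$ or $r$ is a unit. A bar denotes the residue in $K=R/\varepsilon R$.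

\emph{Case $p,r\in\varepsilon R$.} If $e=1$, then $(p,r)=(0,0)$ is fixed by $\operatorname{SL}_2(K)$, which has $Q(Q^2-1)>Q^2$ elements and acts on the $Q^2$ pairs $(p_1,r_1)$; so the stabilizer $\operatorname{O}(q|_W)$ is nontrivial. If $e\ge2$, then $\eta^2=0$, and for $a',b',c'\in K$ the matrix with $a=d=1+\eta a'$, $b=\eta b'$, $c=\eta c'$ has determinant $1$. It fixes $(p,r)$ because $\varepsilon\eta=0$. By \eqref{eq:act1} and \eqref{eq:kappa} it fixes $(p_1,r_1)$ if and only if
\[
\bar p_1a'+\bar r_1c'+\sqrt{c'}=0\qquad\text{and}\qquad\bar p_1b'+\bar r_1a'+\sqrt{b'}=0 .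
\]
These equations describe the kernel of an additive map $K^3\to K^2$, which is nonzero. So $q|_W$ is not rigid in this case.

\emph{Case $(p,r)$ unimodular.} We first show that all unimodular pairs form one orbit. By \eqref{eq:act2}, $g$ fixes $(1,0)$ if and only if $a=1+\kappa(\varepsilon ac)$ and $b=\kappa(\varepsilon bd)$. If $b\in\varepsilon^vR$, the second equation and \eqref{eq:kappa} give $b\in\varepsilon^{v+1}R$; by induction $b=0$, and then $d=a^{-1}$. With $u=ac$ as parameter, the stabilizer consists of the $|R|$ elements
\[
g_u:\quad a=1+\kappa(\varepsilon u),\quad b=0,\quad c=ua^{-1},\quad d=a^{-1}\qquad(u\in R),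
\]
where $a$ is a unit since $\kappa(\varepsilon u)\in\varepsilon R$, and $g_u=1$ only for $u=0$. On the other hand, a unimodular row $(a,b)$ is the first row of exactly $|R|$ elements of $\operatorname{SL}_2(R)$: if $a$ is a unit choose $c$ freely and solve for $d$, and otherwise choose $d$ freely and solve for $c$. So $|\operatorname{SL}_2(R)|/|R|$ is the number of unimodular pairs, and the orbit of $(1,0)$ contains all of them.

Replacing $q$ by an isomorphic map, we assume $(p,r)=(1,0)$. Then $\operatorname{O}(q|_W)$ consists of the $g_u$ that fix $(p_1,r_1)$. By \eqref{eq:act1} the conditions are $r_1a^{-1}=r_1$ and $p_1(a+1)+r_1a^{-1}u+\kappa(u)=0$, that is,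
\begin{equation}\label{eq:u}
r_1\kappa(\varepsilon u)=0,\qquad p_1\kappa(\varepsilon u)+\kappa(u)+r_1u=0 .
\end{equation}
Suppose that $r_1$ is a unit. Then $u=\eta\,\bar r_1^{-2}\ne0$ solves \eqref{eq:u}, because $\varepsilon u=0$ and $\kappa(u)=\eta\,\bar r_1^{-1}=r_1u$. So $q|_W$ is not rigid, for every $e$. Suppose that $r_1\in\varepsilon R$ and $e\ge2$, and let $u\in\varepsilon^{e-2}R$. By \eqref{eq:kappa}, $\kappa(\varepsilon u)$ and $\kappa(u)$ lie in $\eta K$, and so does $r_1u$. Hence the first equation holds, and the left side of the second is an additive map from $\varepsilon^{e-2}R$, of order $Q^2$, to $\eta K$, of order $Q$. Its kernel is nonzero, so again $q|_W$ is not rigid. There remains $e=1$ and $r_1=0$. Then $g_u$ keeps $r_1=0$ and sends $p_1$ to $p_1+\sqrt u$, so we may assume $p_1=0$. This gives $p_2=1$ and $r_2=0$, that is, $q|_W\cong X(\lambda_0)$, which is rigid by Lemma~\ref{lem:X}.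
\end{proof}

\subsection{The rigid regular maps}

Let $X(\infty)$ be $X(0)$ with the indices exchanged: $q=(x,xy)$ on $\mathbb F_2^2$, with Pfaffian $t$. The map $(x,y)\mapsto(x^2,y^2)$ is an isomorphism $X(\lambda)\cong X(\lambda^2)$, so $X(\lambda)$ depends up to isomorphism only on the form $\operatorname{N}(s+t\lambda)$. For a squarefree form $P$ let $q_P$ be the orthogonal sum of one $X(\lambda)$ for each irreducible factor $\operatorname{N}(s+t\lambda)$ of $P$, together with $X(\infty)$ if $t\mid P$. Its Pfaffian is $P$.

\begin{proposition}\label{prop:regular}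
Let the pencil of $q$ be regular. Then $q$ is rigid if and only if $q\cong q_P$ for a squarefree form $P$, and then $P=P_q$.
\end{proposition}

\begin{proof}
By \eqref{eq:product}, $q$ is rigid if and only if it is rigid on each primary component. By Lemmas~\ref{lem:twoblocks} and~\ref{lem:oneblock}, this holds if and only if the component of $V_{\mathrm{fin}}$ for each occurring $\varpi$ is isomorphic to $X(\lambda)$ with $\varpi(\lambda)=0$, and $V_\infty$ is $0$ or isomorphic to $X(\infty)$. Different components belong to different irreducible forms, so a rigid $q$ is isomorphic to some $q_P$. Conversely, the primary components of $q_P$ are its defining summands, since $T$ acts on $X(\lambda)$ as $\lambda$ and the minimal polynomials are distinct. The last claim is \eqref{eq:pf} with $h=1$.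
\end{proof}

\section{Pencils of corank one}\label{sec:odd}

Let $\varrho=1$, let $a_0,\dots,a_k$, $w_0,\dots,w_{k-1}$ be the chain given by Theorem~\ref{thm:kron}, and let $A$ be the span of the $a_j$. Call a vector in $V\otimes\mathbb F_2[s,t]$ \emph{primitive} if its coordinates have no common factor. A line in $V\otimes F$ contains exactly one primitive vector, because the only unit of $\mathbb F_2[s,t]$ is $1$. The vector $a(\xi)$ is primitive, since its coordinates in a basis containing the $a_j$ include $s^k$ and $t^k$. So $a(\xi)$ is \emph{the} primitive vector in the radical of $B_\xi$, and $k$, the $a_j$ and $A$ are determined by the pencil.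

\subsection{Normal form}

\begin{lemma}\label{lem:normal}
If $\varrho=1$, then $V=V_0\perp U$, where the pencil on $U$ is regular and $V_0$ has a basis $a_0,\dots,a_k,f_0,\dots,f_{k-1}$ with
\begin{equation}\label{eq:normal}
b_1(a_i,f_j)=\delta_{i,j},\qquad b_2(a_i,f_j)=\delta_{i,j+1},\qquad b_1=b_2=0\ \text{ on pairs }(a_i,a_j)\text{ and }(f_i,f_j).
\end{equation}
\end{lemma}

\begin{proof}
Let $A^\perp=\{u:B(u,A)=0\}=\bigcap_j\ker w_j$. It has codimension $k$ and contains $A$ by Lemma~\ref{lem:iso}. Choose $f_j\in V$ with $w_i(f_j)=\delta_{ij}$. The first two equations of \eqref{eq:normal} hold by the chain relations, and they remain valid when elements of $A^\perp$ are added to the $f_j$. We use this freedom twice: first to make a complement of $A$ in $A^\perp$ orthogonal to the $f_j$, then to make the $f_j$ orthogonal to each other.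

\emph{The pencil induced on $\overline U=A^\perp/A$ is regular.} Over $F$, the form $B_\xi$ is nondegenerate on $(V\otimes F)/Fa(\xi)$, which has dimension $n-1$. The image $A'$ of $A\otimes F$ has dimension $k$, so its orthogonal space for $B_\xi$ has dimension $n-1-k$. This space contains the image of $A^\perp\otimes F$, which also has dimension $n-k-1$, so the two are equal. The radical of $B_\xi$ on the orthogonal space of $A'$ is $A'$, since $A'$ is totally isotropic. Hence $B_\xi$ is nondegenerate on $\overline U\otimes F$.

\emph{First adjustment.} A complement of $A$ in $A^\perp$ is cut out by $k+1$ functionals, but orthogonality to all $f_j$ imposes $2k$ conditions, so $k-1$ of them must be made redundant. The functionals $\ell_j=b_2(\cdot,f_j)+b_1(\cdot,f_{j+1})$ on $A^\perp$, for $0\le j\le k-2$, vanish on $A$, so they are functionals on $\overline U$. We look for $v_0,\dots,v_{k-1}\in\overline U$ with $b_2(\cdot,v_j)+b_1(\cdot,v_{j+1})=\ell_j$. By Lemma~\ref{lem:fininf} this system splits into one on $\overline U_{\mathrm{fin}}$ and one on $\overline U_\infty$. On $\overline U_{\mathrm{fin}}$,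 where $b_1$ is nondegenerate, take $v_0=0$ and solve for $v_1,v_2,\dots$ in turn. On $\overline U_\infty$, where $b_2$ is nondegenerate, take $v_{k-1}=0$ and solve for $v_{k-2},v_{k-3},\dots$ in turn. Adding lifts of the $v_j$ to the $f_j$, we achieve $\ell_j=0$ on $A^\perp$. Let $U\subseteq A^\perp$ be the common kernel of $b_1(\cdot,f_0),\dots,b_1(\cdot,f_{k-1})$ and $b_2(\cdot,f_{k-1})$. These $k+1$ functionals restrict to the basis of $A^*$ dual to $a_0,\dots,a_k$, so $A^\perp=A\oplus U$, and $U\cong\overline U$ has a regular pencil. The space $U$ is orthogonal to $A$ and, because $\ell_j=0$, to all $f_j$.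

\emph{Second adjustment.} Put $f'_j=f_j+\sum_{l=0}^km_{jl}a_l$ with $m_{jl}\in\mathbb F_2$. This preserves orthogonality to $U$, and for $0\le j,l<k$
\begin{equation}\label{eq:m}
b_1(f'_j,f'_l)=b_1(f_j,f_l)+m_{jl}+m_{lj},\qquad b_2(f'_j,f'_l)=b_2(f_j,f_l)+m_{j,l+1}+m_{l,j+1}.
\end{equation}
We need both left sides to vanish for $j<l$. Give $m_{jl}$ the weight $|2(l-j)-1|$. For $l-j=i\ge1$, the first equation links $m_{jl}$, of weight $2i-1$, to $m_{lj}$, of weight $2i+1$; the second links $m_{l,j+1}$, of weight $2i-1$, to $m_{j,l+1}$, of weight $2i+1$. The heavier unknown lies below the diagonal in equations of the first kind and above it in equations of the second kind, and it determines $(j,l)$; so different equations have different heavier unknowns. Set to $0$ all unknowns that are heavier in no equation, and determine the others in order of increasing weight.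
\end{proof}

We say that a pencil is of \emph{Kronecker type} if $\varrho=1$ and $n=2k+1$, that is, $U=0$. By Lemma~\ref{lem:normal}, all such pencils of the same dimension are given by the table \eqref{eq:normal}. Conversely, for each $k\ge1$ the table defines a pencil of Kronecker type with $\operatorname{rad}B=0$. Indeed, $a(\xi)$ lies in the radical, and the matrix $(s\delta_{i,j}+t\delta_{i,j+1})$ has rank $k$ because its rows $0,\dots,k-1$ form a triangular matrix with diagonal $s$; so $B_\xi$ has rank $2k$. A vector in $\operatorname{rad}B$ is $0$, as one sees by pairing it under $b_1$ with the $a_j$ and $f_j$ ($j<k$) and under $b_2$ with $f_{k-1}$.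

For $\Lambda\in S_{2k-1}^*$ put $\Lambda_m=\Lambda(s^mt^{2k-1-m})$, $0\le m\le 2k-1$. The map $\nu_\Lambda(u)=\Lambda(p_ua)$ of Section~\ref{sec:kronecker} kills $A^\perp$ and sends $f_i$ to $\sum_j\Lambda_{i+j}a_j$. By \eqref{eq:m} with $m_{ij}=\Lambda_{i+j}$, the map $1+\nu_\Lambda$ is an isometry, and it determines $\Lambda$, because $i+j$ takes all values from $0$ to $2k-1$. These $4^k$ isometries exactly match the bound of the counting lemma on $V_0$. A regular summand tips the balance.

\begin{lemma}\label{lem:mixed}
If $\varrho=1$ and $q$ is rigid, then the pencil is of Kronecker type.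
\end{lemma}

\begin{proof}
Suppose that $q$ is rigid and $U\ne0$. Then $q|_U$ is rigid, so by Proposition~\ref{prop:regular} $U$ has an orthogonal summand $U_1$ isomorphic to some $X(\lambda)$ or to $X(\infty)$. Exchanging the indices $1,2$ and renumbering $a_i\to a_{k-i}$, $f_j\to f_{k-1-j}$ preserves \eqref{eq:normal} and turns $X(\infty)$ into $X(0)$. So we may assume $U_1=K^2$ with $b_1=\operatorname{Tr}\beta$, $b_2=\operatorname{Tr}(\lambda\beta)$; let $Q=|K|$ and $\lambda^0=1$. We show that $q$ is not rigid on $V_1=V_0\perp U_1$. For $v\in U_1$ define $g_v$ on $V_1$ by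
\[
a_j\mapsto a_j,\qquad f_j\mapsto f_j+\lambda^jv,\qquad u\mapsto u+\sum_{l=0}^k\operatorname{Tr}(\lambda^l\beta(u,v))\,a_l\quad(u\in U_1).
\]
The powers $\lambda^j$ are forced by the shift between $b_1$ and $b_2$ in \eqref{eq:normal}. For $u\in U_1$,
\begin{align*}
b_1(g_vu,g_vf_j)&=\operatorname{Tr}(\lambda^j\beta(u,v))+b_1(u,\lambda^jv)=0,\\
b_2(g_vu,g_vf_j)&=\operatorname{Tr}(\lambda^{j+1}\beta(u,v))+b_2(u,\lambda^jv)=0 .
\end{align*}
Further $b_i(g_vf_j,g_vf_l)=b_i(\lambda^jv,\lambda^lv)=0$ because $\beta(v,v)=0$. The pairings of $a_j$ with any vector, and of two vectors of $U_1$, are unchanged because $A$ is orthogonal to $A\oplus U_1$. So $g_v$ is an isometry. Let $\sigma\in\operatorname{SL}_2(K)$ act on $U_1$ and trivially on $V_0$. The product $g_v(1+\nu_\Lambda)\sigma$ fixes $A$ pointwise and sends $f_i$ to $f_i+\lambda^iv+\sum_j\Lambda_{i+j}a_j$, which determines $v$ and $\Lambda$, and then $\sigma$. This gives $Q^2\cdot4^k\cdot Q(Q^2-1)$ isometries, while $4^{\dim V_1/A}=4^kQ^4$. Since $Q^2-1>Q$, Lemma~\ref{lem:count} shows that $q|_{V_1}$ is not rigid, a contradiction.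
\end{proof}

\subsection{The invariant $\Omega_q$}

Let the pencil of $q$ be of Kronecker type, $n=2k+1$. The pencil itself has no invariant besides $k$, so an analogue of the Pfaffian must involve $q$. The canonical object at hand is $a(\xi)$, and $q$ is linear on $A$. Extend $q|_A$ linearly over $\mathbb F_2[s,t]$ and put
\[
q(a(\xi))=\binom\alpha\gamma,\qquad\alpha=\sum_jq_1(a_j)s^jt^{k-j},\qquad\gamma=\sum_jq_2(a_j)s^jt^{k-j}.
\]
To obtain a single form we pair this column with the row $\xi$. The pairing $s\alpha+t\gamma$ loses information, but after squaring the entries nothing is lost. Put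
\[
\Omega_q=s\alpha^2+t\gamma^2\in S_{2k+1}.
\]
In a monomial of odd degree exactly one exponent is odd, and squaring is additive and fixes $\mathbb F_2$. Hence every form $\Omega$ of odd degree can be written as $s\alpha^2+t\gamma^2$, and in only one way, since $\partial_s\Omega=\alpha^2$ and $\partial_t\Omega=\gamma^2$. So $\Omega_q$ and $q|_A$ determine each other. As the values $q(a_j)$ can be prescribed freely, every $\Omega\in S_{2k+1}$ occurs as some $\Omega_q$.

\begin{lemma}\label{lem:omega}
Let the pencil of $q$ be of Kronecker type and let $q'\circ g=h\circ q$. Then the pencil of $q'$ is of Kronecker type, and $\Omega_{q'}(\xi)=\Omega_q(\xi h)$.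
\end{lemma}

\begin{proof}
By \eqref{eq:transf}, $g\,a(\xi h)$ lies in the radical of $B'_\xi$. It is primitive of degree $k$, because $\xi\mapsto\xi h$ is a graded automorphism of $\mathbb F_2[s,t]$. So $a'(\xi)=g\,a(\xi h)$, which gives the first claim and $gA=A'$. Write $\rho(\xi)=q(a(\xi))$ and $\rho'(\xi)=q'(a'(\xi))$. The linear maps $q'\circ g$ and $h\circ q$ on $A$ are equal, so $\rho'(\xi)=h\rho(\xi h)$. Let $[2]$ denote squaring of the entries of a column; it commutes with $h$, whose entries lie in $\mathbb F_2$. Thus $\Omega_{q'}(\xi)=\xi\,(h\rho(\xi h))^{[2]}=\xi h\,\rho(\xi h)^{[2]}=\Omega_q(\xi h)$.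
\end{proof}

\begin{lemma}\label{lem:L}
Let the pencil of $q$ be of Kronecker type, and define the $\mathbb F_2$-linear map
\[
L:S_{k-1}\times S_{k-1}\to S_{2k-1},\qquad L(\varphi,\psi)=\alpha\varphi+\gamma\psi+t\varphi^2+s\psi^2 .
\]
Then $q$ is rigid if and only if $L$ is injective. In that case every quadratic map $q''$ on $V$ with polar map $B$ and $\Omega_{q''}=\Omega_q$ has the form $q\circ g$ with an isometry $g$.
\end{lemma}

\begin{proof}
An isometry $g$ fixes the primitive radical vector $a(\xi)$, so it fixes each $a_j$. Then $gf_j+f_j\in A^\perp=A$, say $gf_j=f_j+\sum_lm_{jl}a_l$, and \eqref{eq:m} gives $m_{jl}=m_{lj}$ and $m_{j,l+1}=m_{l,j+1}$ for $j,l<k$. For $j+1<k$ and $l<k$ these relations give $m_{j,l+1}=m_{l,j+1}=m_{j+1,l}$, so $m_{jl}$ depends only on $j+l$. Hence the isometries are exactly the maps $1+\nu_\Lambda$.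

The map $D_\Lambda=q\circ(1+\nu_\Lambda)+q=(D_1,D_2)$ lies in $\operatorname{Hom}(V/A,Z)$. From $D_\Lambda(f_i)=q(\nu_\Lambda f_i)+B(f_i,\nu_\Lambda f_i)$ and \eqref{eq:normal} we get
\[
D_1(f_i)=\sum_j\Lambda_{i+j}q_1(a_j)+\Lambda_{2i},\qquad D_2(f_i)=\sum_j\Lambda_{i+j}q_2(a_j)+\Lambda_{2i+1}.
\]
For the monomial $\varphi_i=s^it^{k-1-i}$ these are $\Lambda(\alpha\varphi_i+t\varphi_i^2)=\Lambda(L(\varphi_i,0))$ and $\Lambda(\gamma\varphi_i+s\varphi_i^2)=\Lambda(L(0,\varphi_i))$. So the linear map $\Lambda\mapsto D_\Lambda$ is the transpose of $L$, and all spaces involved have dimension $2k$. Now $q$ is rigid if and only if $\Lambda\mapsto D_\Lambda$ is injective, hence if and only if it is bijective, hence if and only if $L$ is injective. If $q''$ is as in the statement, then $q''+q$ is linear and vanishes on $A$, so it equals some $D_\Lambda$.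
\end{proof}

\begin{example}\label{ex:k1}
Let $k=1$, $n=3$. Then $L(1,0)=\alpha+t$ and $L(0,1)=\gamma+s$, so $q$ is rigid if and only if $(\alpha+t,\gamma+s)$ is one of the six ordered bases of $S_1$. The corresponding pairs $(\alpha,\gamma)$ are $(0,0)$, $(s,0)$, $(0,t)$, $(s+t,s+t)$, $(s+t,t)$, $(s,s+t)$, and the forms $\Omega_q$ are
\[
0,\qquad s^3,\qquad t^3,\qquad(s+t)^3,\qquad s^3+st^2+t^3,\qquad s^3+s^2t+t^3 .
\]
Among the sixteen cubic forms these are zero, the three cubes and the two irreducible ones: the nonzero forms with two different irreducible factors are exactly those that fail.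
\end{example}

\begin{lemma}\label{lem:prime}
The map $L$ is injective if and only if $\Omega=\Omega_q$ is $0$ or a power $\pi^r$ of an irreducible form $\pi$. In the second case $r$ and $\deg\pi$ are odd.
\end{lemma}

\begin{proof}
The last statement holds because $\deg\Omega=2k+1$ is odd. The link between $L$ and the factors of $\Omega$ is that the quadratic part $t\varphi^2+s\psi^2$ of $L$ runs through all forms of odd degree. Let $\varphi_1,\psi_1$ be forms of the same degree $m$, not both zero, and put $\pi=t\varphi_1^2+s\psi_1^2\ne0$ and $E=\alpha\varphi_1+\gamma\psi_1$. Expanding both sides shows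
\begin{equation}\label{eq:ident}
sE^2=\varphi_1^2\,\Omega+\gamma^2\pi,\qquad tE^2=\psi_1^2\,\Omega+\alpha^2\pi .
\end{equation}
We note two facts. (i) $\pi$ is squarefree if and only if $\varphi_1,\psi_1$ are coprime: the square of a common factor divides $\pi$, and if $\varpi^2\mid\pi$ with $\varpi$ irreducible, then $\varpi$ divides $\partial_s\pi=\psi_1^2$ and $\partial_t\pi=\varphi_1^2$. (ii) If $\varphi_1,\psi_1$ are coprime, then $E=0$ if and only if $\Omega=\chi^2\pi$ for some form $\chi$, possibly $0$: both conditions say that $\alpha=\chi\psi_1$ and $\gamma=\chi\varphi_1$, the first by coprimality and the second by the uniqueness of the representation $s\alpha^2+t\gamma^2$.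

\emph{Step 1.} \emph{$L$ is injective if and only if the following holds: $(\ast)$ every squarefree divisor $\pi$ of $\Omega$ of odd degree at most $2k-1$ satisfies $\Omega=\chi^2\pi$ for some form $\chi$.}

Let $L(\varphi,\psi)=0$ with $(\varphi,\psi)\ne0$. Write $\varphi=\delta\varphi_1$, $\psi=\delta\psi_1$ with $\varphi_1,\psi_1$ coprime of degree $m\le k-1$. Then $0=L(\varphi,\psi)=\delta E+\delta^2\pi$, so $E=\delta\pi\ne0$. By \eqref{eq:ident}, $\pi$ divides $\varphi_1^2\Omega$ and $\psi_1^2\Omega$, hence $\Omega$. By (i) and (ii), $\pi$ violates $(\ast)$.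

Conversely, let $\pi$ violate $(\ast)$, $\deg\pi=2m+1\le2k-1$, and write $\pi=t\varphi_1^2+s\psi_1^2$. By (i) and (ii), $\varphi_1,\psi_1$ are coprime and $E\neq0$. By \eqref{eq:ident}, $\pi$ divides $sE^2$ and $tE^2$, hence $E^2$, hence $E$ because $\pi$ is squarefree. The form $\delta=E/\pi\neq0$ has degree $(k+m)-(2m+1)=k-1-m$, so $(\delta\varphi_1,\delta\psi_1)$ is a nonzero element of $S_{k-1}\times S_{k-1}$, and $L(\delta\varphi_1,\delta\psi_1)=\delta E+\delta^2\pi=0$.

\emph{Step 2.} \emph{$(\ast)$ holds if and only if $\Omega=0$ or $\Omega=\pi_0^r$ with $\pi_0$ irreducible.}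

The zero form satisfies $(\ast)$ with $\chi=0$. If $\Omega=\pi_0^r$, then $r$ is odd, the only squarefree divisor of odd degree is $\pi_0$, and $\Omega=(\pi_0^{(r-1)/2})^2\pi_0$. Conversely let $\Omega\ne0$ satisfy $(\ast)$. A proper divisor of $\Omega$ of odd degree has degree at most $2k-1$. As $\deg\Omega$ is odd, $\Omega$ has an irreducible factor $\pi_0$ of odd degree. If $\Omega\neq\pi_0$, then $\Omega=\chi^2\pi_0$ by $(\ast)$. Suppose that an irreducible form $\varpi\ne\pi_0$ divides $\chi$; its multiplicity in $\Omega$ is even. Let $\pi=\varpi$ if $\deg\varpi$ is odd and $\pi=\pi_0\varpi$ if $\deg\varpi$ is even. Then $\pi$ is a squarefree proper divisor of $\Omega$ of odd degree, so $(\ast)$ gives $\Omega=\chi'^2\pi$, and $\varpi$ has odd multiplicity in $\Omega$, a contradiction. So $\chi$, and with it $\Omega$, is a power of $\pi_0$.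
\end{proof}

\section{The classification}\label{sec:class}

Let $q$ be rigid with $\operatorname{rad}B=0$ and $n\ge1$. By Proposition~\ref{prop:corank2} and Lemma~\ref{lem:mixed}, its pencil is regular if $n$ is even and of Kronecker type if $n$ is odd; in the second case $n=2k+1\geq3$. Put $\Phi_q=P_q$ for $n$ even and $\Phi_q=\Omega_q$ for $n$ odd.

\begin{proposition}\label{prop:phi}
\begin{enumerate}
\item[(a)] For even $n\geq2$, the forms $\Phi_q$ of rigid maps $q$ in dimension $n$ are exactly the squarefree forms of degree $n/2$. For odd $n\ge3$, they are exactly $0$ and the forms $\pi^r$ of degree $n$ with $\pi$ irreducible.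
\item[(b)] Let $q,q'$ be rigid of the same dimension and let $h\in\operatorname{GL}(Z)$. There is $g$ with $q'\circ g=h\circ q$ if and only if $\Phi_{q'}(\xi)=\Phi_q(\xi h)$.
\item[(c)] For rigid $q$, the map $(g,h)\mapsto h$ is an isomorphism $\Gamma(q)\to\operatorname{Stab}(\Phi_q)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $n$ even this is Proposition~\ref{prop:regular}. For $n$ odd it follows from Lemmas~\ref{lem:L} and~\ref{lem:prime}, since every form of degree $n$ is $\Omega_q$ for some $q$ whose polar map is given by \eqref{eq:normal}.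

(b) If $g$ exists, the identity holds by \eqref{eq:pf} and Lemma~\ref{lem:omega}. Conversely let $\Phi_{q'}(\xi)=\Phi_q(\xi h)$. The map $q^*=h\circ q$ is rigid, and $\Phi_{q^*}(\xi)=\Phi_q(\xi h)=\Phi_{q'}(\xi)$ by the direction just proved. It suffices to show $q^*\cong q'$. If $n$ is even, both are isomorphic to $q_P$ with $P=\Phi_{q'}$, by Proposition~\ref{prop:regular}. If $n$ is odd, both pencils are of Kronecker type in the same dimension, so Lemma~\ref{lem:normal} gives a linear isomorphism $g_0$ with $B'(g_0u,g_0w)=B^*(u,w)$. The map $q''=q'\circ g_0$ has polar map $B^*$, and $\Omega_{q''}=\Omega_{q'}=\Omega_{q^*}$ by Lemma~\ref{lem:omega}. By Lemma~\ref{lem:L}, $q''=q^*\circ g_1$ for an isometry $g_1$, so $q'\circ g_0g_1^{-1}=q^*$.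

(c) The map is injective because its kernel is $\operatorname{O}(q)=1$, and its image is $\operatorname{Stab}(\Phi_q)$ by (b) with $q'=q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The structure of $G$ and of $\operatorname{Aut}(G)$ is given by Proposition~\ref{prop:red}, which also gives $G\cong G_q$ with $\Gamma(q)=1$. Such a $q$ is rigid, and $\operatorname{Stab}(\Phi_q)=1$ by Proposition~\ref{prop:phi}(c). In particular $\Phi_q\ne0$, so $\Phi_q$ is of one of the two kinds in the theorem. Assign to $G$ the orbit of $\Phi_q$. By Lemma~\ref{lem:dict}(c), $G_q\cong G_{q'}$ if and only if $q$ and $q'$ are equivalent, and by Proposition~\ref{prop:phi}(b) this holds if and only if the dimensions agree and $\Phi_q,\Phi_{q'}$ lie in one orbit. So for each $n$ the assignment is well defined and injective on isomorphism classes. Conversely, let $\Phi$ be a form of the kind listed for $n$, with trivial stabilizer. Constants and linear forms have orbits of size at most $3$, so $n\geq3$. By Proposition~\ref{prop:phi}(a),(c) there is a rigid $q$ in dimension $n$ with $\operatorname{rad}B=0$,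 $\Phi_q=\Phi$ and $\Gamma(q)=1$. By Lemma~\ref{lem:dict}, $G_q$ has center of order $4$ and only central automorphisms, and it is nonabelian since $V\neq0$.
\end{proof}

\section{The possible orders}\label{sec:orders}

Call a form \emph{free} if its stabilizer is trivial, equivalently if its orbit has $6$ elements. A $\operatorname{GL}_2(\mathbb F_2)$-invariant set with fewer than $6$ elements contains no free form. The action preserves the degrees and multiplicities of irreducible factors. The numbers of irreducible forms of degrees $1,2,3,4,5$ are $3,1,2,3,6$: in degree $1$ they are $s,t,s+t$, and the other numbers are $(4-2)/2$, $(8-2)/3$, $(16-4)/4$, $(32-2)/5$, obtained by counting the generators of $\mathbb F_{2^d}$. The group acts on the three linear forms as the full symmetric group.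

\begin{proof}[Proof of Corollary~\ref{cor:C}]
We have $|G|=2^{n+2}$, and we apply Theorem~\ref{thm:B}.

\emph{$n=2d$ even: free squarefree forms of degree $d$ exist if and only if $d\ge4$, and for $d=4$ they form one orbit.} Let $\omega=s^2+st+t^2$ be the irreducible quadratic form, and let $\ell,\ell'$ denote distinct linear forms. There are $3$ squarefree forms of degree $1$ and $4$ of degree $2$. In degree $3$ they fall into invariant sets of sizes $1$, $3$, $2$, namely $st(s+t)$, the forms $\ell\omega$, and the irreducible cubics. So none is free for $d\le3$. In degree $4$ the invariant sets are the $3$ irreducible quartics, the $3$ forms $\omega\ell\ell'$, and the $6$ products of an irreducible cubic and a linear form. The cubics $s^3+st^2+t^3$ and $s^3+s^2t+t^3$ are exchanged by $s\leftrightarrow t$, so each has a stabilizer of order $3$, which permutes the linear forms cyclically. An element fixing a product of a cubic and $\ell$ fixes both factors, so it is trivial. These $6$ products are therefore free and form one orbit, and there is exactly one group of order $2^{10}$, for instance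 $G_q$ with $q=X(0)\perp X(\lambda)$, $\lambda^3+\lambda+1=0$. For $d\ge5$ take $P=CP'$, where $C$ is an irreducible quintic and $P'$ is squarefree of degree $d-5$ with no irreducible factor of degree $5$: $P'=1$ if $d=5$, $s$ times an irreducible quartic if $d=10$, and an irreducible form of degree $d-5$ otherwise. An element of $\operatorname{Stab}(P)$ fixes $C$, the only irreducible factor of degree $5$, so it is trivial by Lemma~\ref{lem:stab}.

\emph{$n$ odd: free forms $\pi^r$ of degree $n$ exist if and only if $n\ge5$, and for $n=5$ they form one orbit.} For $n=1$ there are only $3$ forms. For $n=3$ there are the $2$ irreducible cubics and the $3$ cubes $\ell^3$, two invariant sets that are too small. For $n=5$ there are the $3$ forms $\ell^5$, which are not free, and the $6$ irreducible quintics, which are free by Lemma~\ref{lem:stab} and so form one orbit; this gives exactly one group of order $2^7$. If $n\ge5$ and $3\nmid n$, every irreducible form of degree $n$ is free by Lemma~\ref{lem:stab}. Let $n=3M$ with $M\ge3$ odd, and let $\pi=\operatorname{N}(s+t\lambda)$ be irreducible of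 degree $n$ and not free. By Lemma~\ref{lem:stab}, and since $n$ is odd, $\pi$ is fixed by an element $h$ of order $3$, which acts on the zeros $(\lambda^{2^i}:1)$ as an element of order $3$ in the cyclic group of order $n$ generated by Frobenius. Replacing $h$ by $h^{-1}$ if necessary, it acts as the $M$-th power of Frobenius. The two elements of order $3$ act on the affine coordinate $z=s/t$ as $z\mapsto1/(z+1)$ and $z\mapsto(z+1)/z$. So $\lambda$ is a root of $z^{2^M}(z+1)+1$ or of $z^{2^M+1}+z+1$, and there are at most $2(2^M+1)$ such $\lambda$. On the other hand, every proper divisor of the odd number $n$ is at most $M$, so fewer than $\sum_{j\le M}2^j+1\leq2^{M+1}$ elements of $\mathbb F_{2^n}$ lie in proper subfields, and at least $2^{3M}-2^{M+1}$ elements have degree $n$. Since $2^{3M}-2^{M+1}>2^{M+1}+2$, some $\lambda$ of degree $n$ gives a free form.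

Thus $n$ takes exactly the values $5,7,8,9,10,\dots$, and $m=n+2$ takes the values $7$ and $9,10,11,\dots$.
\end{proof}

\begin{example}\label{ex:128}
We write down the group of order $2^7$. The form $\Omega=s^5+s^2t^3+t^5$ is irreducible: it has no zero in $\mathbb P^1(\mathbb F_2)$, and $z^5+z^2+1=1$ at a root $z$ of $z^2+z+1$. We have $\Omega=s(s^2)^2+t(st+t^2)^2$, so $k=2$, $\alpha=s^2$, $\gamma=st+t^2$. Rigidity can be confirmed directly: $L(t,0)=s^2t+t^3$, $L(s,0)=s^3+s^2t$, $L(0,t)=t^3$ and $L(0,s)=s^3+s^2t+st^2$ form a basis of $S_3$. By Lemma~\ref{lem:L} the values $q(f_0),q(f_1)$ do not affect the isomorphism class, and we take them to be $0$. Let $z_1,z_2$ be the standard basis of $Z$. Reading off $q(a_j)$ from $\alpha,\gamma$ and the commutators from \eqref{eq:normal}, we find that the group is generated by $a_0,a_1,a_2,f_0,f_1$ and central involutions $z_1,z_2$, with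
\[
a_0^2=a_1^2=z_2,\qquad a_2^2=z_1,\qquad f_0^2=f_1^2=1,
\]
\[
[a_0,f_0]=[a_1,f_1]=z_1,\qquad[a_1,f_0]=[a_2,f_1]=z_2,
\]
and all other commutators of generators trivial. Its automorphism group is $C_2^{10}$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Bors}
Alexander Bors, \emph{Finite groups with only small automorphism orbits}, arXiv:1910.11145 (2019).

\bibitem{Gantmacher}
Gantmacher, \emph{Theory of Matrices} II, Chapter XII.

\end{thebibliography}
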